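# The range of a random walk indexed by an infinite tree, and the variance of its first-visit count

## 1. Counting vertices along the contour of the Kesten tree

Take an infinite random tree, walk around it in depth-first order, and count the distinct vertices seen in the first $n$ steps. A second count is better behaved: let the exploration run since time $-\infty$, and at each step ask whether the current vertex is new compared with *everything* explored before. How do the variances of the two counts compare? In this section both are computed almost exactly. Afterwards the tree is placed in $\mathbb Z^d$, sites are counted instead of vertices, and we ask what survives.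

**The tree.** Let $\mu(k)=2^{-k-1}$, $k\ge0$, be the critical geometric law. Its generating function is $1/(2-s)$, so $\sum_k k\mu(k)=1$ and $\sum_k k(k-1)\mu(k)=2$. It is memoryless: if $N\sim\mu$, then $\mathbb P(N\ge1)=\frac12$, and given $N\ge1$ we have $N-1\sim\mu$. Let $\mathcal T^c$ be a Galton–Watson tree with offspring law $\mu$.

**Definition (Kesten tree).** $\mathcal T^\infty$ is the tree $\mathcal T^c$ conditioned to survive. For geometric $\mu$ it is constructed as follows. Take an infinite spine $s_0,s_1,s_2,\dots$, where $s_0$ is the root and $s_{n+1}$ is a child of $s_n$, and mutually independent trees $\mathcal T_n^-,\mathcal T_n^+$ ($n\ge0$), each distributed as $\mathcal T^c$. Identify the roots of $\mathcal T_n^-$ and $\mathcal T_n^+$ with $s_n$; the children of $s_n$ in $\mathcal T_n^-$ lie to the left of $s_{n+1}$, those in $\mathcal T^+_n$ to the right. $\mathcal T^-$ is the union of the $\mathcal T_n^-$ together with the spine, and $\mathcal T^+$ is the union of the $\mathcal T^+_n$. Roots count as vertices of $\mathcal T_n^\pm$,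 so $\mathcal T^-\cap\mathcal T^+$ is the spine.

**Definition (contour).** The contour is a sequence $(u_k)_{k\in\mathbb Z}$ with $u_0=s_0$ and $u_k,u_{k+1}$ adjacent. For $k\ge0$ it explores $\mathcal T_0^+$ depth first, from left to right, returns to $s_0$, steps to $s_1$, explores $\mathcal T_1^+$, and so on. Read backwards from time $0$, it explores $\mathcal T_0^-$ depth first from right to left, returns to $s_0$, steps to $s_1$, explores $\mathcal T_1^-$, and so on. Each edge of $\mathcal T^\pm_m$ is traversed twice, each spine edge once on each side. (A hanging subtree with $n$ vertices, together with the edge attaching it, takes $2n$ steps.) The vertices visited at times $k\le0$ are exactly those of $\mathcal T^-$.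

**Definition (parents and heights).** Orient the tree towards its infinite end: the parent $\mathsf p(v)$ of a non-root vertex $v$ of $\mathcal T_m^\pm$ is its usual parent, and $\mathsf p(s_m)=s_{m+1}$. If $v\in\mathcal T_m^\pm$ has generation $g$ inside $\mathcal T_m^\pm$, put $H(v)=g-m$, so that $H(\mathsf p(v))=H(v)-1$. Put $X_k=H(u_k)$ and $\xi_k=X_k-X_{k-1}\in\{+1,-1\}$.

**Example.** Let $\mathcal T_0^+$ be a root with one leaf and let $s_1$ have at least one child in $\mathcal T_1^+$. The contour begins $s_0$, leaf, $s_0$, $s_1$, child of $s_1$. So $(\xi_1,\dots,\xi_4)=(+,-,-,+)$ and $(X_0,\dots,X_4)=(0,1,0,-1,0)$.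

**Proposition 1.** The variables $(\xi_k)_{k\in\mathbb Z}$ are i.i.d. and uniform on $\{\pm1\}$. Moreover, for all $i,j\in\mathbb Z$,
$$u_i=u_j\iff X_i=X_j=\min_{[i\wedge j,\;i\vee j]}X. \tag{1}$$

**Proof.** *The walk.* We claim that for $k\ge0$, given $X_0,\dots,X_k$, the numbers of still unexplored children (on the right, for spine vertices) of $u_k,\mathsf p(u_k),\mathsf p(\mathsf p(u_k)),\dots$ are i.i.d. with law $\mu$. At $k=0$ these are the offspring numbers of $s_0,s_1,\dots$ on the right. Suppose the claim holds at $k$, and let $N\sim\mu$ be the number for $u_k$. If $N\ge1$ (probability $\frac12$), the contour moves to a child, which has a fresh $\mu$-distributed number of children, and $u_k$ keeps $N-1\sim\mu$ unexplored ones. If $N=0$, the contour moves to $\mathsf p(u_k)$, and nothing is learned about the numbers of $\mathsf p(u_k)$ and its ancestors. So the claim holds at $k+1$, and $\xi_{k+1}$ is uniform and independent of $X_0,\dots,X_k$. The left part read backwards behaves in the same way and is independent of the right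 part.

*The rule.* Let $i<j$. If $X_i=X_j=\min_{[i,j]}X$, the contour never steps from $u_i$ to $\mathsf p(u_i)$ during $[i,j]$, so it stays among the descendants of $u_i$; the only descendant of height $X_i$ is $u_i$ itself, so $u_j=u_i$. Conversely let $u_i=u_j=v$. If $i,j\ge0$, the contour steps from $v$ to $\mathsf p(v)$ only when it is done with $v$ for good, so between $i$ and $j$ it sees only descendants of $v$. The case $i,j\le0$ is the same read backwards. If $i\le0\le j$, then $v$ is visited on both sides, so $v=s_m$ for some $m$; between $i$ and $j$ the contour is in trees $\mathcal T^\pm_{m'}$ with $m'\le m$, where heights are at least $-m=X_i$. $\square$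

By (1), $X$ determines the tree and its exploration. For $n\ge0$ put $M_n=-\min_{0\le k\le n}X_k$. Three facts on simple random walk (SRW) will be used throughout.

*Tail.* By the reflection principle, for integers $a\ge1$, $\mathbb P(M_n\ge a)=\mathbb P(X_n\le-a)+\mathbb P(X_n<-a)$. By Hoeffding's inequality, for all real $a\ge0$ and $n\ge1$,
$$\mathbb P(M_n\ge a)\le2e^{-a^2/2n}. \tag{2}$$

*Moments.* The same identity and symmetry give $\mathbb P(|X_n|>a)\le\mathbb P(M_n\ge a)\le\mathbb P(|X_n|\ge a)$, so $M_n/\sqrt n$ converges in law to $|W_1|$, with $W$ a Brownian motion. By (2) all moments of $M_n/\sqrt n$ are bounded, so moments converge too: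
$$\frac{\mathbb EM_n}{\sqrt n}\to\sqrt{\frac2\pi},\qquad\frac{\mathrm{Var}(M_n)}n\to1-\frac2\pi. \tag{3}$$

*Covariance.* The reversed walk $X_{n-k}-X_n$, $0\le k\le n$, is again a SRW, and minus its minimum is $X_n+M_n$. So $X_n+M_n$ has the law of $M_n$, hence $\mathbb E(X_n+M_n)^2=\mathbb EM_n^2$, that is, $n+2\,\mathbb E[X_nM_n]=0$:
$$\mathrm{Cov}(X_n,M_n)=\mathbb E[X_nM_n]=-\frac n2. \tag{4}$$
(For $n=1$: $M_1=1$ exactly when $X_1=-1$, so $\mathbb E[X_1M_1]=-\frac12$.)

**Proposition 2 (vertex count).** Let $y_n$ be the number of $i\in[1,n]$ with $u_i\ne u_j$ for all $j<i$, and let $r_n=\#\{u_1,\dots,u_n\}$. Then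
$$y_n=\frac{n+X_n}2,\qquad \#\{u_0,\dots,u_n\}=y_n+M_n+1,\qquad 0\le r_n-y_n-M_n\le1. \tag{5}$$
Consequently $\mathrm{Var}(y_n)/n=\frac14$ and $\mathrm{Var}(r_n)/n\to\frac34-\frac2\pi$, which is positive and smaller than $\frac14$.

**Proof.** Let $i\ge1$. If $\xi_i=+1$, then $u_i$ is a child explored for the first time. If $\xi_i=-1$, then $u_i=\mathsf p(u_{i-1})$ is either a non-spine vertex, already visited at a time in $[0,i)$, or a spine vertex, already visited at a time $\le0$. So $u_i$ is new exactly when $\xi_i=+1$, and $y_n=\#\{i\le n:\xi_i=+1\}=(n+X_n)/2$. The vertices of $\{u_0,\dots,u_n\}$ not counted by $y_n$ are those of $\mathcal T^-$, namely $s_0,\dots,s_{M_n}$. Passing to $\{u_1,\dots,u_n\}$ loses at most the vertex $s_0$. This is (5). Now $r_n=\frac{n+X_n}2+M_n+O(1)$, and (3), (4) give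
$$\frac{\mathrm{Var}(r_n)}n\to\frac14+2\cdot\frac12\cdot\Big(-\frac12\Big)+1-\frac2\pi=\frac34-\frac2\pi\approx0.113.\qquad\square$$

In the example above, $n=4$, $X_4=0$, $M_4=1$: indeed $y_4=2$ (times $1$ and $4$) and $r_4=4$.

The difference $r_n-y_n\approx M_n$ has order $\sqrt n$, the order of the fluctuations, so it cannot be dropped. It is negatively correlated with $y_n$, because many new vertices means $X_n$ is large. If one neglected the covariance, one would find $\frac54-\frac2\pi>\frac14$, on the wrong side of $\frac14$. By Donsker's theorem $(r_n-\frac n2)/\sqrt n$ converges in law to $\frac12(W_1-2\min_{[0,1]}W)$, which by Pitman's theorem is half the value at time $1$ of a 3-dimensional Bessel process; it is not Gaussian.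

The computation rests on two explicit formulas: $y_n$ is an affine function of $X_n$, and $r_n-y_n=M_n+O(1)$. What changes if the vertices are placed in $\mathbb Z^d$, different vertices may share a site, and we count sites? Both formulas fail.

## 2. Counting sites of $\mathbb Z^d$: the variances $\kappa$ and $\kappa'$

Let $\theta$ be the step law of SRW on $\mathbb Z^d$. A *branching random walk* indexed by $\mathcal T^\infty$ is a family $(V(u))_{u\in\mathcal T^\infty}$ with $V(s_0)=0$ whose displacements along the edges are i.i.d. with law $\theta$. Write $V(i)=V(u_i)$ and $V(I)=\{V(i):i\in I\}$ for an interval $I\subset\mathbb Z$; thus $V(\mathcal T^-)=V(-\infty,0]$. Put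
$$Y_n=\sum_{i=1}^n\mathbf 1_{\{V(i)\notin V(-\infty,i)\}},\qquad R_n=\#V[1,n].$$

Each site of $V[1,n]\setminus V(-\infty,0]$ is counted by $Y_n$ exactly once, at its first visit, and $V(0)\in V(-\infty,0]$. Hence
$$Y_n=\#\big(V[0,n]\setminus V(-\infty,0]\big),\qquad R_n=Y_n+D_n,\qquad D_n=\#\big(V[1,n]\cap V(\mathcal T^-)\big). \tag{6}$$

*Smallest case.* $R_1=1$. If $\xi_1=-1$, then $u_1=s_1$ has already been visited on the left, so $Y_1=0$. If $\xi_1=+1$, then $u_1$ is a new vertex, but its site may be old. So $\mathbb EY_1\le\frac12$, and $Y_1$ is no longer a function of $X$.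

The setting is that of Tianyi Bai, Yueyun Hu, "A central limit theorem for the range of random walk indexed by an infinite tree", arXiv:2511.17101 (2025). The following facts are quoted from it.

- For $d>8$ the limit $\kappa=\lim_n\frac1n\mathrm{Var}(Y_n)$ exists and $\kappa>0$.
- For $d>16$, $(Y_n-\mathbb E[Y_n])/\sqrt n\to\mathcal N(0,\kappa)$ in distribution.
- In this high-dimensional regime, $\upsilon=\limsup_nn^{-1/2}\mathbb E[R_n-Y_n]\in[0,\infty)$ is finite.

The conjecture to be decided says that for $d>16$ the limit $\kappa'=\lim_n\frac1n\mathrm{Var}(R_n)$ exists, is positive, and differs from $\kappa$. It is true. Of the quoted facts, the proof uses only the existence of $\kappa$.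

**Theorem 3.** Let $d>8$ (in particular $d>16$). There is a constant $c\ge\gamma_d>0$, where $\gamma_d$ is the escape probability of SRW on $\mathbb Z^d$, such that $\upsilon=\lim_nn^{-1/2}\mathbb E[R_n-Y_n]=c\sqrt{2/\pi}>0$ and
$$\kappa'=\lim_n\frac1n\mathrm{Var}(R_n)=\kappa-c^2\Big(\frac2\pi-\frac12\Big)=\kappa-\Big(1-\frac\pi4\Big)\upsilon^2.$$
Moreover $\kappa\ge c^2/4$, so $\kappa'\ge c^2(\frac34-\frac2\pi)>0$; and $\kappa'<\kappa$.

**Theorem 4 (strengthening, not needed for the conjecture).** Let $d>8$.

(i) $\kappa>c^2/4$, hence $(3-\frac8\pi)\kappa<\kappa'<\kappa$.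

(ii) In the sense of finite-dimensional distributions in $t\ge0$,
$$\frac{R_{\lfloor nt\rfloor}-pnt}{\sqrt n}\longrightarrow\frac c2\,\varrho_t+\sqrt{\kappa-\tfrac{c^2}4}\;W'_t,\qquad p=\mathbb P\big(V(0)\notin V(-\infty,0)\big),$$
with $\varrho$ a 3-dimensional Bessel process from $0$ and $W'$ an independent Brownian motion. So $(R_n-\mathbb ER_n)/\sqrt n$ has a non-Gaussian limit, whose variance is $\kappa'$. Also $(Y_n-pn)/\sqrt n\to\mathcal N(0,\kappa)$.

Proposition 2 is the same picture with $\kappa=\frac14$, $c=1$; there $\kappa=c^2/4$ exactly.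

The plan is to expand $\mathrm{Var}(R_n)=\mathrm{Var}(Y_n)+2\,\mathrm{Cov}(Y_n,D_n)+\mathrm{Var}(D_n)$. This needs three things: a replacement for $r_n-y_n\approx M_n$, which will be $D_n\approx cM_n$ (Section 5); the covariance of $Y_n$ with the endpoint $X_n$ (Section 6), although $Y_n$ has no formula in terms of $X$; and the passage from $X_n$ to $M_n$ (Section 7).

**Conventions.** $C$ is a constant depending only on $d$ that may change from line to line; $\|\cdot\|_2$ is the $L^2(\mathbb P)$ norm; $o_{L^2}(a_n)$ is a variable with $L^2$ norm $o(a_n)$. Since $\kappa$ exists, $\mathrm{Var}(Y_n)\le Cn$. For $J\subset\mathbb Z$ put $\mathcal T_J^\pm=\bigcup_{m\in J}\mathcal T_m^\pm$. Let $\sigma_h$ be the hitting time of $-h$ by $(X_k)_{k\ge0}$. Then $u_{\sigma_h}=s_h$, and since exploring $\mathcal T_m^+$ takes $2(|\mathcal T_m^+|-1)$ steps and moving on to $s_{m+1}$ one more,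
$$\sigma_h=\sum_{m<h}\big(2|\mathcal T_m^+|-1\big),\qquad\{M_n\ge h\}=\{\sigma_h\le n\}. \tag{7}$$

## 3. Shift, reversal and locality of the pair $(X,V)$

The root looks special in the definition, but seen from the contour it is not. To see this we describe the law of $(X,V)$ without mentioning the tree.

Put $\delta_v=V(v)-V(\mathsf p(v))$. Since $\theta$ is symmetric, given the tree the $\delta_v$ are i.i.d. with law $\theta$, also along the spine, where parents are reversed. Let $e_k$ be the child endpoint of the edge traversed at step $k$: $e_k=u_k$ if $\xi_k=+1$, and $e_k=u_{k-1}$ if $\xi_k=-1$. Then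
$$V(k)-V(k-1)=\xi_k\,\delta_{e_k}. \tag{8}$$
In the example of Section 1, $e_1=e_2$ is the leaf, $e_3=s_0$, $e_4$ is the child of $s_1$; so $V(2)=V(0)$, as it must be.

**Lemma 5.** (S) For each $a\in\mathbb Z$: $(X_{a+k}-X_a,V(a+k)-V(a))_{k\in\mathbb Z}\overset d=(X_k,V(k))_{k\in\mathbb Z}$.

(Rev) For each $n$: $(X_{n-k}-X_n,V(n-k)-V(n))_{k\in\mathbb Z}\overset d=(X_k,V(k))_{k\in\mathbb Z}$.

(Loc) Given $X$, the law of $(V(k)-V(a))_{a\le k\le b}$ depends only on $(\xi_k)_{a<k\le b}$.

**Proof.** Write $k\sim l$ if $e_k=e_l$. Since $e_k\in\{u_{k-1},u_k\}$, rule (1) decides whether $k\sim l$ from the increments of $X$ between times $k\wedge l-1$ and $k\vee l$ only. Given $X$, attach to each class of $\sim$ an independent variable of law $\theta$; by (8) the increment of $V$ at step $k$ is $\xi_k$ times the variable of the class of $k$. This describes the law of $(\xi_k,V(k)-V(k-1))_{k\in\mathbb Z}$ completely, and (Loc) is immediate. Shifting time shifts the i.i.d. sequence $\xi$ and the relation $\sim$, which is (S). Reversing time about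 $n$ turns step $n-k+1$ into step $k$: it exchanges the endpoints of the step, changes the sign of its increment, and keeps its child endpoint. So $\xi'_k=-\xi_{n-k+1}$, which is again i.i.d. uniform; rule (1) is symmetric under reversal, so $\sim$ becomes the relation built from $\xi'$; and $V(n-k)-V(n-k+1)=-\xi_{n-k+1}\delta_{e_{n-k+1}}=\xi'_k\delta_{e_{n-k+1}}$, which is (8) for the reversed process. This is (Rev). $\square$

## 4. Collisions of two hanging trees when $d>8$

How many sites do two trees hanging from the spine share? Let $p_r$ be the $r$-step kernel of SRW; the local limit theorem gives $p_r(x)\le C(1+r)^{-d/2}$. Put $G=\sum_{r\ge0}p_r$ and $G_2=G*G=\sum_{k\ge0}(k+1)p_k$; all are symmetric.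

It helps to have no first spine index. Enlarge the probability space so that the spine and the trees are indexed by $m\in\mathbb Z$: i.i.d. trees $\mathcal T_m^\pm$ with internal displacements, and i.i.d. spine displacements. The contour uses only $m\ge0$. The spine shift acts on an i.i.d. sequence, so it is measure preserving and ergodic.

**Lemma 6.** Let $(a,\epsilon)\ne(b,\epsilon')$ be in $\mathbb Z\times\{+,-\}$, let $I=\#(V(\mathcal T_a^\epsilon)\cap V(\mathcal T_b^{\epsilon'}))$ and $\ell=|a-b|$. Then $\mathbb EI\le C(1+\ell)^{2-d/2}$ and $\|I\|_2\le C(1+\ell)^{1-d/4}$.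

**Proof.** **Step 1: two-point function of one tree.** We bound the probability $q(x,y)$ that a tree $\mathcal T^c$ rooted at the origin visits both $x$ and $y$. It is at most the expected number of pairs $(u,u')$ with $V(u)=x$, $V(u')=y$. The expected number of vertices per generation is $1$. Pairs whose last common ancestor is $u$ contribute $G(x)G(y-x)$; if it is $u'$, they contribute $G(y)G(x-y)$. If it is neither, it is some $w$ with $V(w)=z$, and $u,u'$ descend from two distinct children of $w$; as $\sum_kk(k-1)\mu(k)=2$, this contributes $2\sum_zG(z)(p_1*G)(x-z)(p_1*G)(y-z)$. Since $p_1*G\le G$,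
$$q(x,y)\le G(x)G(y-x)+G(y)G(x-y)+2\sum_zG(z)G(x-z)G(y-z)\le4\sum_zG(z)G(x-z)G(y-z),$$
because $G(0)\ge1$, so the first two terms are at most the terms $z=x$ and $z=y$ of the sum.

**Step 2: second moment.** We combine the two trees. They are independent, and their roots are separated by an independent $S$ distributed as SRW at time $\ell$. Writing $I^2$ as a sum over pairs of common sites, and replacing the second summation variable $w'$ by $w=w'+S$,
$$\mathbb EI^2=\mathbb E\sum_{x,y}q(x,y)q(x-S,y-S)\le16\sum_{z,w}G(z)\,\mathbb E[G(w-S)]\,G_2(z-w)^2,$$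
where $\sum_xG(x-z)G(x-w)=G_2(z-w)$ was used for $x$ and for $y$. Next, $\mathbb E[G(w-S)]=\sum_rp_{r+\ell}(w)$, so with $y=w-z$ fixed,
$$\sum_zG(z)\sum_rp_{r+\ell}(z+y)=\sum_{s,r}p_{s+r+\ell}(y)=\sum_k(k+1)p_{k+\ell}(y)\le C\sum_k(1+k+\ell)^{1-d/2}\le C(1+\ell)^{2-d/2}.$$
Finally
$$\sum_yG_2(y)^2=\sum_{k,l}(k+1)(l+1)p_{k+l}(0)\le C\sum_N(N+1)^{3-d/2}<\infty, \tag{9}$$
since for each $N$ there are $N+1$ pairs with $k+l=N$, each with weight at most $(N+1)^2$; here $d>8$ is needed. So $\mathbb EI^2\le C(1+\ell)^{2-d/2}$.

**Step 3: first moment.** In the same way $\mathbb EI\le\mathbb E\sum_xG(x)G(x-S)=\sum_k(k+1)p_{k+\ell}(0)\le C(1+\ell)^{2-d/2}$. $\square$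

Put $\eta_m=\sum_{(b,\epsilon)\ne(m,+)}\#(V(\mathcal T_m^+)\cap V(\mathcal T_b^\epsilon))$, $b\in\mathbb Z$, and let $\eta_m^{>L}$ be the part of the sum with $|b-m|>L$. Since $1-\frac d4<-1$, Minkowski's inequality gives, for $L\ge1$,
$$\|\eta_m\|_2\le C,\qquad\|\eta_m^{>L}\|_2\le CL^{2-d/4}. \tag{10}$$

We must also control such variables on $\{M_n\ge h\}$. Dependence helps: that event says that the first $h$ trees are small, and small trees collide less.

**Lemma 7.** Generate each $\mathcal T_m^+$ from i.i.d. offspring numbers and displacements on the full Ulam–Harris tree. If $F\ge0$ is nondecreasing in the offspring numbers of the trees $\mathcal T_m^+$ (all else fixed), then $\mathbb E[F\mathbf 1_{\{M_n\ge h\}}]\le\mathbb E[F]\,\mathbb P(M_n\ge h)$.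

**Proof.** Condition on everything except the offspring numbers of $\mathcal T_m^+$, $0\le m<h$. By (7), $\mathbf 1_{\{M_n\ge h\}}=\mathbf 1_{\{\sigma_h\le n\}}$ is a nonincreasing function of these countably many independent numbers, and it is independent of the conditioning. So it suffices to show $\mathbb E[fg]\le\mathbb E[f]\,\mathbb E[g]$ for $f$ bounded nondecreasing and $g$ bounded nonincreasing in independent real variables $\zeta_1,\zeta_2,\dots$; applied conditionally and averaged, this gives the claim for bounded $F$.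

For one variable with independent copy $\zeta'$, $0\ge\mathbb E[(f(\zeta)-f(\zeta'))(g(\zeta)-g(\zeta'))]=2\mathbb E[fg]-2\mathbb E[f]\mathbb E[g]$. For finitely many variables use induction (Harris' inequality): given $\zeta_1$, $\mathbb E[fg\mid\zeta_1]\le\mathbb E[f\mid\zeta_1]\,\mathbb E[g\mid\zeta_1]$, and the two factors are monotone functions of $\zeta_1$. For countably many, $\mathbb E[f\mid\zeta_1,\dots,\zeta_k]$ and $\mathbb E[g\mid\zeta_1,\dots,\zeta_k]$ are monotone and converge in $L^2$ to $f$ and $g$ by martingale convergence. Unbounded $F$ follows from $F\wedge N$, $N\to\infty$. $\square$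

For fixed displacements the sets $V(\mathcal T_m^+)$ grow with the offspring numbers, so Lemma 7 applies to $\eta_m^2$, to $(\eta_m^{>L})^2$, and to $\hat D_h^2$ below.

## 5. Sites common to both sides grow linearly along the spine

In the vertex count, left and right share exactly the spine vertices, one per unit of $M_n$. For sites, the number shared per spine vertex is a random quantity with a law of large numbers. Put
$$\hat D_h=\#\big(V(\mathcal T^+_{[0,h)})\cap V(\mathcal T^-_{[0,\infty)})\big).$$
It is nondecreasing in $h$, and $\hat D_h\le\sum_{0\le m<h}\eta_m$, so $\|\hat D_h\|_2\le Ch$ by (10).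

**Lemma 8.** $\hat D_h/h\to c$ a.s. and in $L^2$, with $c\in[\gamma_d,\infty)$.

**Proof.** **Step 1: a stationary version.** We want a sum of stationary terms so that Birkhoff's theorem applies. Let
$$\zeta_m=\#\big\{x\in V(\mathcal T_m^+)\cap V(\mathcal T^-_{\mathbb Z}):x\notin V(\mathcal T^+_{(-\infty,m)})\big\}\le\eta_m\in L^2.$$
This sequence is stationary and ergodic. The sum $\sum_{0\le m<h}\zeta_m$ counts, at its smallest index $m\ge0$, each site of $V(\mathcal T^+_{[0,h)})\cap V(\mathcal T^-_{\mathbb Z})$ that is not in $V(\mathcal T^+_{(-\infty,0)})$. A site counted here but not in $\hat D_h$ lies in some $V(\mathcal T_a^+)\cap V(\mathcal T_b^-)$ with $a\ge0>b$; a site counted in $\hat D_h$ but not here lies in some $V(\mathcal T_a^+)\cap V(\mathcal T_b^+)$ with $a\ge0>b$. So the difference is at most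
$$\sum_{a\ge0>b,\;\epsilon}\#\big(V(\mathcal T_a^+)\cap V(\mathcal T_b^\epsilon)\big),$$
which does not depend on $h$. There are $k$ pairs with $a-b=k$, so by Lemma 6 its mean is at most $C\sum_kk(1+k)^{2-d/2}<\infty$.

**Step 2: convergence.** By Birkhoff, $\hat D_h/h\to c:=\mathbb E\zeta_0<\infty$ a.s. For $L^2$: $\frac1h\sum_{m<h}\eta_m$ converges in $L^2$ by the mean ergodic theorem, so its squares are uniformly integrable; it dominates $\hat D_h/h$, whose squares are therefore uniformly integrable too, and a.s. convergence upgrades to $L^2$.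

**Step 3: $c\ge\gamma_d$.** We need $c>0$. As $s_m$ belongs to both $\mathcal T_m^+$ and $\mathcal T_m^-$, $\hat D_h\ge\#\{V(s_0),\dots,V(s_{h-1})\}$. Counting each site at its last visit before time $h$, the mean of this range is at least $\gamma_dh$. $\square$

**Lemma 9.** $\|D_n-cM_n\|_2=o(\sqrt n)$. In particular $n^{-1/2}\mathbb E[R_n-Y_n]\to c\sqrt{2/\pi}=\upsilon$.

**Proof.** **Step 1: sandwich.** We compare $D_n$ with $\hat D$ at a random index. As sets of vertices, $\mathcal T^+_{[0,M_n)}\subset\{u_0,\dots,u_n\}\subset\mathcal T^+_{[0,M_n+1)}$: by time $\sigma_{M_n}\le n$ the trees with index below $M_n$ are completely explored, and $\sigma_{M_n+1}>n$. Since $D_n$ may miss the site $V(0)$,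
$$\hat D_{M_n}-1\le D_n\le\hat D_{M_n+1}. \tag{11}$$
The index $M_n$ depends on the right trees, so Lemma 8 cannot simply be evaluated at $h=M_n$. Let $N=\lceil\sqrt n\rceil$ and let $K\ge1$ be an integer; we treat $M_n<KN$ and $M_n\ge KN$ separately.

**Step 2: $M_n<KN$.** Here uniformity in $h$ suffices. Put $A_H=\max_{h\le H}|\hat D_h-ch|$. By (11), $|D_n-cM_n|\le1+c+A_{KN}$ on this event. Given $\varepsilon>0$ there is a random $h_0$ with $|\hat D_h-ch|\le\varepsilon h$ for $h\ge h_0$, so $A_H\le A_{h_0}+\varepsilon H$; hence $A_H/H\to0$ a.s. By monotonicity $A_H/H\le\hat D_H/H+c$, with uniformly integrable squares, so $A_H/H\to0$ in $L^2$. For fixed $K$ this gives $\|A_{KN}\|_2=o(\sqrt n)$.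

**Step 3: $M_n\ge KN$.** Here Lemma 7 decouples size and event. By (11), Lemma 7, $\|\hat D_h\|_2\le Ch$, and $\mathbb P(M_n\ge kN)\le2e^{-k^2/2}$ (from (2) and $N^2\ge n$),
$$\mathbb E[D_n^2;M_n\ge KN]\le\sum_{k\ge K}\mathbb E\big[\hat D_{(k+1)N}^2;M_n\ge kN\big]\le CN^2\sum_{k\ge K}(k+1)^2\,2e^{-k^2/2}.$$
Likewise $\mathbb E[M_n^2;M_n\ge KN]\le N^2\sum_{k\ge K}(k+1)^2\,2e^{-k^2/2}$. As $N^2\le4n$, dividing by $n$, letting $n\to\infty$ and then $K\to\infty$ proves the first claim. The second follows from (3), as $R_n-Y_n=D_n$; the limsup defining $\upsilon$ is thus a limit. $\square$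

## 6. Time reversal and the covariance of $Y_n$ with $X_n$

By Lemma 9, $\mathrm{Var}(R_n)$ requires $\mathrm{Cov}(Y_n,M_n)$. We begin with $\mathrm{Cov}(Y_n,X_n)$, since $X_n$ is at least a sum.

The natural attempt is to expand. Put $f_i=\mathbf 1_{\{V(i)\notin V(-\infty,i)\}}$. If $j>i$, then $\mathrm{Cov}(f_i,\xi_j)=0$: by (S) take $j=1$; then $\xi_1$ depends only on $\mathcal T_0^+$, while everything up to time $0$ depends on the left trees and the spine displacements. By (S) again, with $a_k=\mathrm{Cov}(f_0,\xi_{-k})$,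
$$\mathrm{Cov}(Y_n,X_n)=\sum_{k=0}^{n-1}(n-k)\,a_k.$$
A step with $\xi_0=-1$ leads to an old vertex, so $f_0\xi_0=f_0$ and $a_0=p$. In the vertex count $p=\frac12$ and $a_k=0$ for $k\ge1$, so we are done. For sites, $a_k$ with $k\ge1$ measures how the direction of the step $k$ units ago changes the chance that the present site is new. The definitions give no formula for $a_k$, and what we need is essentially the sum of all of them. Here the expansion stops.

The vertex count suggests another route. Its reversed count is $\tilde y_n=\frac{n-X_n}2$, so $y_n-\tilde y_n=X_n$. One sees this without knowing $y_n$: the set $\{u_0,\dots,u_n\}$ does not depend on the direction of time, its size is $y_n+M_n+1$, and reversal turns $M_n$ into $X_n+M_n$. This argument uses only the *difference* between total and first-visit count, which is what Lemma 9 provides.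

**Lemma 10.** $\frac1n\mathrm{Cov}(Y_n,X_n)\to\frac c2$.

**Proof.** **Step 1: two expressions for one range.** We write $\#V[0,n]$ in both time directions. Let $D_n'=\#(V[0,n]\cap V(-\infty,0])$. Then $0\le D_n'-D_n\le1$ and $\#V[0,n]=Y_n+D_n'$ by (6). Mark by a tilde the functionals of the reversed process $\tilde X_k=X_{n-k}-X_n$, $\tilde V(k)=V(n-k)-V(n)$. Then
$$\tilde Y_n=\#\big(V[0,n]\setminus V[n,\infty)\big),\qquad\tilde X_n=-X_n,\qquad\tilde M_n=X_n+M_n,\qquad\#\tilde V[0,n]=\#V[0,n].$$
By (Rev), Lemma 9 applies to both processes, so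
$$Y_n+cM_n=\tilde Y_n+c(X_n+M_n)+o_{L^2}(\sqrt n),\qquad\text{i.e.}\qquad Y_n-\tilde Y_n=cX_n+o_{L^2}(\sqrt n). \tag{12}$$

**Step 2: antisymmetry.** We take the covariance of (12) with $X_n$. By (Rev), $(\tilde Y_n,\tilde X_n)\overset d=(Y_n,X_n)$, so $\mathrm{Cov}(\tilde Y_n,X_n)=-\mathrm{Cov}(\tilde Y_n,\tilde X_n)=-\mathrm{Cov}(Y_n,X_n)$. Since $\|X_n\|_2=\sqrt n$,
$$2\,\mathrm{Cov}(Y_n,X_n)=\mathrm{Cov}(Y_n-\tilde Y_n,X_n)=cn+o(n).\qquad\square$$

## 7. From the endpoint $X_n$ to the minimum: covariance of $Y_n$ with $M_n$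

If $Y_n$ were $\frac c2X_n$ plus a variable uncorrelated with $M_n$, (4) would give $\mathrm{Cov}(Y_n,M_n)\approx-\frac c4n$. Lemma 10 says only that the remainder is asymptotically uncorrelated with the endpoint $X_n$, whereas $M_n$ is a nonlinear function of the whole path. The remedy is to cut $[0,n]$ into $K$ blocks. Up to a small error $M_n$ is a function of the $K$ block increments. The remainder of $Y_n$ in a block is orthogonal to the increment of its own block and independent of the other increments, so it can correlate with $M_n$ only through second-order effects, which vanish as $K\to\infty$.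

**Lemma 11.** $\frac1n\mathrm{Cov}(Y_n,M_n)\to-\frac c4$.

**Proof.** Fix an integer $K\ge2$. Changing $n$ by at most $K$ changes $Y_n$ and $M_n$ by at most $K$, hence the covariance by $O(K\sqrt n+K^2)$. So let $n=K\ell$. Put $a_j=j\ell$ and, for $1\le j\le K$,
$$x_j=X_{a_j}-X_{a_{j-1}},\quad R^{(j)}=\#V[a_{j-1},a_j],\quad M^{(j)}=X_{a_{j-1}}-\min_{[a_{j-1},a_j]}X,$$
$$Z_j=R^{(j)}-cM^{(j)}-\mathbb E[R^{(j)}-cM^{(j)}].$$

**Step 1: replace increments of $Y$ by block functionals.** The increment of $Y$ over a block depends on the entire past; $Z_j$ does not. We have $Y_{a_j}-Y_{a_{j-1}}=\#(V[a_{j-1},a_j]\setminus V(-\infty,a_{j-1}])$, so $R^{(j)}-cM^{(j)}-(Y_{a_j}-Y_{a_{j-1}})$ has, by (S), the law of $D'_\ell-cM_\ell$. With $\varepsilon(\ell)=\ell^{-1/2}\|D'_\ell-cM_\ell\|_2\to0$ (Lemma 9), and since centering does not increase the $L^2$ norm,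
$$\big\|(Y_{a_j}-Y_{a_{j-1}})-\mathbb E[Y_{a_j}-Y_{a_{j-1}}]-Z_j\big\|_2\le\varepsilon(\ell)\sqrt\ell. \tag{13}$$
As $\mathrm{Var}(Y_\ell)\le C\ell$, this gives $\|Z_j\|_2^2\le C\ell$. Here and below $C$ does not depend on $K,\ell$.

**Step 2: project on $X$ and remove the linear part.** The aim is i.i.d. block variables orthogonal to the increments. Let $z_j=\mathbb E[Z_j\mid X]$. By (Loc) and (S), $z_j$ is a fixed function of $(\xi_k)_{a_{j-1}<k\le a_j}$. So the pairs $(z_j,x_j)$ are i.i.d. and centered, with $\mathbb Ez_j^2\le C\ell$. Put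
$$\rho_\ell=\frac{\mathbb E[z_1x_1]}\ell=\frac{\mathbb E[Z_1x_1]}\ell=\frac{\mathrm{Cov}(Y_\ell,X_\ell)}\ell+O(\varepsilon(\ell))\to\frac c2,\qquad z_j'=z_j-\rho_\ell x_j,$$
by (13) and Lemma 10. As $\mathbb Ex_j^2=\ell$, we have $\mathbb Ez_j'=\mathbb E[z_j'x_j]=0$ and $\mathbb E(z_j')^2\le\mathbb Ez_j^2\le C\ell$. Since $M_n$ is $X$-measurable, $\sum_jx_j=X_n$ and $\|M_n-\mathbb EM_n\|_2\le C\sqrt n$, (13) yields
$$\mathrm{Cov}(Y_n,M_n)=\sum_j\mathbb E[z_jM_n]+O\big(K\varepsilon(\ell)\sqrt{\ell n}\big)=\rho_\ell\,\mathbb E[X_nM_n]+\sum_j\mathbb E[z_j'M_n]+O\big(K\varepsilon(\ell)\sqrt{\ell n}\big). \tag{14}$$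

**Step 3: replace $M_n$ by a smooth function of the block increments.** This makes Taylor's formula available. Let $M^*=\max_{0\le j\le K}(-X_{a_j})$. If the minimum of $X$ over $[0,n]$ is attained at a time $t$ in block $j$, then $M_n=-X_t\le M^{(j)}-X_{a_{j-1}}\le M^{(j)}+M^*$. So $0\le M_n-M^*\le\max_jM^{(j)}$, and by (2)
$$\big\|\max_jM^{(j)}\big\|_2^2\le\big(K\,\mathbb E[M_\ell^4]\big)^{1/2}\le C\sqrt K\,\ell=CnK^{-1/2}.$$
For $\beta>0$ let
$$F(x_1,\dots,x_K)=\beta^{-1}\log\sum_{j=0}^Ke^{-\beta(x_1+\dots+x_j)}.$$
A sum of $K+1$ positive terms lies between its largest term and $K+1$ times that term, so $0\le F-M^*\le\beta^{-1}\log(K+1)$. With $\pi$ the Gibbs weights on $\{0,\dots,K\}$ proportional to the summands, $\partial_jF=-\pi(\{j,\dots,K\})$ and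
$$\partial_j^2F=\beta\,\pi(\{j,\dots,K\})\big(1-\pi(\{j,\dots,K\})\big)\in\big[0,\tfrac\beta4\big].$$

**Step 4: zeroth and first order vanish.** Let $F_j,F_j'$ be $F,\partial_jF$ evaluated at $x_j=0$. They are functions of $(x_i)_{i\ne j}$, hence independent of $(z_j',x_j)$, so $\mathbb E[z_j'F_j]=\mathbb E[z_j'x_jF_j']=0$. By Taylor's formula, Cauchy–Schwarz and $\mathbb Ex_j^4\le3\ell^2$,
$$\big|\mathbb E[z_j'F]\big|=\big|\mathbb E[z_j'(F-F_j-x_jF_j')]\big|\le\tfrac\beta8\,\mathbb E\big[|z_j'|x_j^2\big]\le C\beta\ell^{3/2}.$$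

**Step 5: choose $\beta$ and collect.** We balance the two errors with $\beta=K^{1/4}n^{-1/2}$. Then $\sum_j|\mathbb E[z_j'F]|\le CK\beta\ell^{3/2}=CnK^{-1/4}$, and $\|M_n-F\|_2\le C\sqrt n\,K^{-1/4}(1+\log(K+1))$. The $z_j'$ are independent and centered, so $\|\sum_jz_j'\|_2\le C\sqrt n$. Hence
$$\Big|\sum_j\mathbb E[z_j'M_n]\Big|\le\sum_j\big|\mathbb E[z_j'F]\big|+\Big\|\sum_jz_j'\Big\|_2\|M_n-F\|_2\le CnK^{-1/4}\big(1+\log(K+1)\big).$$
Insert this into (14), divide by $n$ and use (4). The last error in (14) becomes $O(\sqrt K\,\varepsilon(\ell))$, which tends to $0$ as $n\to\infty$ with $K$ fixed. So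
$$\limsup_n\Big|\tfrac1n\mathrm{Cov}(Y_n,M_n)+\tfrac c4\Big|\le CK^{-1/4}(1+\log(K+1)),$$
and $K\to\infty$ finishes the proof. $\square$

## 8. The variance formula: proof of Theorem 3

By Lemma 8, $c\ge\gamma_d>0$; by Lemma 9, $\upsilon=\lim_nn^{-1/2}\mathbb E[R_n-Y_n]=c\sqrt{2/\pi}>0$ and $R_n=Y_n+cM_n+o_{L^2}(\sqrt n)$. As $\mathrm{Var}(Y_n)$ and $\mathrm{Var}(M_n)$ are $O(n)$, Lemma 11 and (3) give
$$\frac{\mathrm{Var}(R_n)}n=\frac{\mathrm{Var}(Y_n)+2c\,\mathrm{Cov}(Y_n,M_n)+c^2\,\mathrm{Var}(M_n)}n+o(1)\to\kappa-\frac{c^2}2+c^2\Big(1-\frac2\pi\Big)=\kappa-c^2\Big(\frac2\pi-\frac12\Big).$$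
Since $\pi<4$ and $c>0$, $\kappa'<\kappa$. For positivity, Cauchy–Schwarz with $\mathrm{Var}(X_n)=n$ gives $\mathrm{Var}(Y_n)\ge\mathrm{Cov}(Y_n,X_n)^2/n$, so $\kappa\ge c^2/4$ by Lemma 10, and
$$\kappa'\ge c^2\Big(\frac14-\frac2\pi+\frac12\Big)=c^2\Big(\frac34-\frac2\pi\Big)>0$$
because $\pi>\frac83$. Finally $c^2=\frac\pi2\upsilon^2$ turns the formula into $\kappa'=\kappa-(1-\frac\pi4)\upsilon^2$. This proves Theorem 3, and with it the conjecture. $\blacksquare$

## 9. Pairs of leaves and the strict inequality $\kappa>c^2/4$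

In the vertex count $\kappa=c^2/4$. For sites there is extra randomness given $X$: a leaf may land on a free site or on an occupied one. To prove $\kappa>c^2/4$ we exhibit linearly many places where such a choice changes $Y_n$ and is independent of everything else.

**Definition.** A time $i\in\mathbb Z$ is a *pattern time* if $(\xi_{i+1},\dots,\xi_{i+4})=(+,-,+,-)$. Then, by (1), $u_{i+1}\ne u_{i+3}$, both are leaves with parent $u_i$, and each is visited only once, at times $i+1$ and $i+3$ respectively. Let $N_i$ be the set of the $2d$ lattice neighbors of $V(i)$ minus the site $V(\mathsf p(u_i))$. A *gadget* is a pattern time $i\in4\mathbb Z\cap[0,n-4]$; its leaves are visited at times in $[1,n]$. Let $\mathcal G$ be generated by $X$ and all displacements except those of the gadgets' leaf edges. A gadget $i$ is *good* if no vertex of $\mathcal T^\infty$ other than gadget leaves visits $N_i$, and no other gadget $i'$ has $V(i')$ adjacent to a site of $N_i$.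

The root is not a gadget leaf, and no path from the root to another vertex passes through a gadget leaf, so the positions of all other vertices are $\mathcal G$-measurable, and so is goodness. If $x\in N_i\cap N_{i'}$, then $V(i')$ is adjacent to $x\in N_i$; so distinct good gadgets have disjoint sets $N_i$.

**Lemma 12.** There is $v_d>0$ with $\mathrm{Var}(Y_n\mid\mathcal G)\ge v_d\,\#\{\text{good gadgets}\}$.

**Proof.** We isolate in $Y_n=\#(V[0,n]\setminus V(-\infty,0])$ the contribution of each good gadget $i$. Leaves of another gadget $i'$ land next to $V(i')$, hence not in $N_i$. So sites of $N_i$ can be visited only by the two leaves of $i$, at times $i+1,i+3\in[1,n]$, and they contribute $\chi_i=\#(\{V(i+1),V(i+3)\}\cap N_i)$ to $Y_n$.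

If a leaf of $i$ does not land in $N_i$, it lands on $V(\mathsf p(u_i))$. The vertex $\mathsf p(u_i)$ is not a leaf, and it is visited before time $i$: at a time in $[0,i)$ if $u_i$ is not on the spine, at a negative time if $u_i$ is on the spine. In both cases this leaf does not change the set $V[0,n]\setminus V(-\infty,0]$. Note that $V(-\infty,0]$ involves no gadget leaves.

Hence, given $\mathcal G$, $Y_n=\sum_{i\text{ good}}\chi_i$ plus a function of the leaf displacements of the non-good gadgets. Given $\mathcal G$ all gadget-leaf displacements are i.i.d. with law $\theta$, so the $\chi_i$ are independent of each other and of that function. Each $\chi_i$ is distributed as the number of distinct points other than a given one among two uniform picks from $2d$ points. It takes the values $0$ and $1$ with positive probability, so its variance $v_d$ is positive. $\square$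

Let $q_0$ be the probability that $i$ is a pattern time, no vertex other than $u_{i+1},u_{i+3}$ visits $N_i$, and no pattern time $i'\ne i$ has $V(i')$ adjacent to $N_i$. Here $\mathsf p(u_i)=u_\tau$ with $\tau$ the first time after $i$ at which $X=X_i-1$, so the event is expressed through the increments of $(X,V)$ seen from $i$; by (S), $q_0$ does not depend on $i$. For $i\in4\mathbb Z\cap[0,n-4]$ the event implies that $i$ is a good gadget.

**Lemma 13.** $q_0>0$.

**Proof.** Take $i=0$ and $L\ge4$, and let $B_r$ be the $\ell^1$-ball of radius $r$. Require: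

- (a) $\mathcal T_0^+$ is a root with two leaves, $\mathcal T_0^-$ and $\mathcal T_m^\pm$ ($1\le m<L$) are single vertices, and $V(s_m)=me_1$ for $m\le L$, with $e_1$ the first coordinate vector;
- (b) no vertex of $\mathcal T^\pm_{[L,\infty)}$ lies in $B_3$.

**Step 1: (a) and (b) imply the event.** Time $0$ is a pattern time, and $N_0$ consists of the neighbors of $0$ other than $e_1$; it is visited by no vertex except possibly the two leaves. A pattern time $i'$ with $V(i')$ adjacent to $N_0$ has $V(i')\in B_2$, so $u_{i'}$ is one of $s_0,\dots,s_{L-1}$ or one of the two leaves. The increments are $\xi_k=+1$ for $-L<k\le0$, then $(\xi_1,\dots,\xi_4)=(+,-,+,-)$, then $\xi_5=\dots=\xi_{4+L}=-1$, and the times spent at these vertices are those in $[-L+1,L+3]$. At times $-L+1\le i'\le-1$ the next two increments are $(+,+)$. At times $1$, $3$ and $4\le i'\le L+3$ the next increment is $-$. At time $2$ the next three are $(+,-,-)$. None of these is a pattern time, so the only one is $0$.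

**Step 2: (a) and (b) have positive probability.** Event (a) has positive probability for each $L$. Given (a), the expected number of visits to $x$ by $\mathcal T^\pm_{[L,\infty)}$ is at most $2\sum_{r\ge0}(p_r*G)(x-Le_1)=2G_2(x-Le_1)$, so (b) fails with conditional probability at most $2\sum_{x\in B_3}G_2(x-Le_1)$. This tends to $0$ as $L\to\infty$, because $\sum_yG_2(y)^2<\infty$ by (9). $\square$

**Proof of Theorem 4(i).** There are $\lfloor n/4\rfloor$ times in $4\mathbb Z\cap[0,n-4]$ for $n\ge4$. Since $\sigma(X)\subset\mathcal G$, Lemma 12 and Cauchy–Schwarz give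
$$\mathrm{Var}(Y_n)=\mathrm{Var}(\mathbb E[Y_n\mid\mathcal G])+\mathbb E\,\mathrm{Var}(Y_n\mid\mathcal G)\ge\mathrm{Var}(\mathbb E[Y_n\mid X])+v_dq_0\Big\lfloor\frac n4\Big\rfloor\ge\frac{\mathrm{Cov}(Y_n,X_n)^2}n+v_dq_0\Big\lfloor\frac n4\Big\rfloor,$$
because $\mathrm{Cov}(\mathbb E[Y_n\mid X],X_n)=\mathrm{Cov}(Y_n,X_n)$. Divide by $n$: with Lemmas 10 and 13, $\kappa\ge\frac{c^2}4+\frac{v_dq_0}4>\frac{c^2}4$. Hence $\kappa'=\kappa-\frac{c^2}4\big(\frac8\pi-2\big)>\kappa-\kappa\big(\frac8\pi-2\big)=\big(3-\frac8\pi\big)\kappa$, and $\kappa'<\kappa$ by Theorem 3. $\blacksquare$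

## 10. The limit law: a Bessel process plus an independent Brownian motion

Given $R_n\approx Y_n+cM_n$, the limit law follows once $(Y,X)$ converges jointly to two correlated Brownian motions. We obtain this by martingale approximation of $Y_n$.

Let $\mathcal W_i=(\xi_k,V(k)-V(k-1))_{k\le i}$ and $\mathcal F_i=\sigma(\mathcal W_i)$. By (S), $(\mathcal W_i)$ is a stationary Markov chain (each state contains the previous one), $\mathbb EY_n=pn$, and
$$Y_n-pn=\sum_{i=1}^ng(\mathcal W_i),\qquad g(\mathcal W_i)=\mathbf 1_{\{V(i)\notin V(-\infty,i)\}}-p.$$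

**Lemma 14.** The stationary process $(\xi_k,V(k)-V(k-1))_{k\in\mathbb Z}$ is mixing, hence ergodic.

**Proof.** It suffices to treat bounded functions $f_1,f_2$ of the increments in the time windows $[0,L]$ and $[m,m+L]$, $m>L$, and let $m\to\infty$. Let $A_m=\{\min_{[L,m]}X<\min_{[0,L]}X\}$; then $\mathbb P(A_m)\to1$, since SRW is unbounded below. If $u_i=u_j$ with $i$ in the first and $j$ in the second window, then by (1) $X_i=\min_{[i,j]}X\le\min_{[L,m]}X$, which is impossible on $A_m$. So on $A_m$ the windows share no vertices, hence no edges, and $f_1,f_2$ are conditionally independent given $X$. Therefore $\mathbb E[f_1f_2]=\mathbb E\big[\mathbb E[f_1\mid X]\,\mathbb E[f_2\mid X]\big]+O(\mathbb P(A_m^c))$. By (Loc) the two conditional expectations depend on disjoint sets of $\xi$'s, so the main term is $\mathbb E[f_1]\mathbb E[f_2]$. $\square$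

**Lemma 15.** $\|\mathbb E[Y_n-pn\mid\mathcal F_0]\|_2\le Cn^{7/16}$.

**Proof.** **Step 1: separate what does not see the past.** $\mathcal F_0$ is generated by the left trees with their displacements and the spine displacements; it is independent of the right trees with their internal displacements. Let $\mathcal T_m^{+,n}=\mathcal T_m^+\cap\{u_0,\dots,u_n\}$, empty for $m>M_n$, and $\mathcal T^{+,n}_{[0,m)}=\bigcup_{0\le b<m}\mathcal T_b^{+,n}$. Counting each site of $V[0,n]\setminus V(-\infty,0]$ at its smallest index $m$,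
$$Y_n=\sum_{m\ge0}\#V(\mathcal T_m^{+,n})-Q_n,\qquad Q_n=\sum_{m\ge0}\#\Big(V(\mathcal T_m^{+,n})\cap\big[V(\mathcal T^-)\cup V(\mathcal T^{+,n}_{[0,m)})\big]\Big).$$
The first sum depends only on the right trees and their internal displacements, so it is independent of $\mathcal F_0$. Thus $\mathbb E[Y_n-pn\mid\mathcal F_0]=-(\mathbb E[Q_n\mid\mathcal F_0]-\mathbb EQ_n)$.

**Step 2: truncate to a window along the spine.** We want finite-range dependence in $m$. Let $Q^L_{n,m}$ be the $m$-th summand of $Q_n$ with only $\mathcal T_b^-$ ($b\ge0$) and $\mathcal T_b^{+,n}$ ($0\le b<m$) with $|b-m|\le L$ retained in the bracket. The discarded part is at most $\eta_m^{>L}\mathbf 1_{\{M_n\ge m\}}$, and $Q^L_{n,m}\le\eta_m\mathbf 1_{\{M_n\ge m\}}$. By Minkowski, Lemma 7, (10) and (2),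
$$\Big\|\sum_m\eta_m^{>L}\mathbf 1_{\{M_n\ge m\}}\Big\|_2\le CL^{2-d/4}\sum_m\mathbb P(M_n\ge m)^{1/2}\le CL^{2-d/4}\sqrt n.$$

**Step 3: variance of the truncated part.** Let $w_m=\mathbb E[Q^L_{n,m}\mid\mathcal F_0]$. It depends only on the left trees with index within $L$ of $m$ and on the spine displacements between $s_{(m-L)\vee0}$ and $s_{m+L}$. So $w_m,w_{m'}$ are independent if $|m-m'|>2L$. Using $|\mathrm{Cov}(w_m,w_{m'})|\le\frac12(\mathrm{Var}\,w_m+\mathrm{Var}\,w_{m'})$, then Lemma 7 and (10),
$$\mathrm{Var}\Big(\sum_mw_m\Big)\le(4L+1)\sum_m\mathbb E\big[\eta_m^2\mathbf 1_{\{M_n\ge m\}}\big]\le CL\sum_m\mathbb P(M_n\ge m)\le CL\sqrt n.$$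

**Step 4: choose $L$.** Conditioning and centering do not increase the $L^2$ norm, so $\|\mathbb E[Q_n\mid\mathcal F_0]-\mathbb EQ_n\|_2\le C(L^{1/2}n^{1/4}+L^{2-d/4}n^{1/2})$. With $L=\lceil n^{1/4}\rceil$ and $d\ge9$ this is at most $C(n^{3/8}+n^{7/16})\le Cn^{7/16}$. $\square$

**Proof of Theorem 4(ii).** **Step 1: martingale approximation.** We replace $Y_n-pn$ by a martingale. The theorem of Maxwell and Woodroofe (Ann. Probab. 28 (2000), 713–724) states: for a stationary ergodic Markov chain $(\mathcal W_i)$ and a centered square-integrable $g$ with $S_n=\sum_{i\le n}g(\mathcal W_i)$, if $\sum_nn^{-3/2}\|\mathbb E[S_n\mid\mathcal W_0]\|_2<\infty$, then $S_n=\sum_{i\le n}\Delta_i+o_{L^2}(\sqrt n)$, where $\Delta_i=\Delta(\mathcal W_{i-1},\mathcal W_i)$ is a stationary square-integrable martingale difference sequence. By Lemma 15 the series is at most $C\sum_nn^{-17/16}<\infty$, and ergodicity is Lemma 14. So this applies to $S_n=Y_n-pn$.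

**Step 2: covariance matrix.** We identify the covariances of $(\Delta_1,\xi_1)$. First, $\mathbb E\Delta_1^2=\lim\frac1n\mathrm{Var}(Y_n)=\kappa$. As shown in Section 6, $\xi_i$ is independent of $\mathcal F_{i-1}$, so $(\Delta_i,\xi_i)$ is a stationary ergodic vector of martingale differences with $\mathbb E\xi_1^2=1$. Cross terms $\mathbb E[\Delta_i\xi_j]$, $i\ne j$, vanish, so $\mathbb E[\Delta_1\xi_1]=\lim\frac1n\mathrm{Cov}(Y_n,X_n)=\frac c2$ by Lemma 10.

**Step 3: joint convergence.** We show that the rescaled partial sums of $\Delta$, at finitely many times, converge jointly with the rescaled process $X$ to $(B,W)$, where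
$$B=\frac c2W+\sqrt{\kappa-\frac{c^2}4}\;W'$$
and $W,W'$ are independent Brownian motions; indeed then $\mathrm{Var}(B_1)=\kappa$ and $\mathrm{Cov}(B_1,W_1)=\frac c2$. Fix $0=t_0<\dots<t_r$ and reals $\alpha_j,\beta_j$, and put $D_{n,i}=n^{-1/2}(\alpha_j\Delta_i+\beta_j\xi_i)$ for $\lfloor nt_{j-1}\rfloor<i\le\lfloor nt_j\rfloor$. The conditional variance $\mathbb E[(\alpha_j\Delta_i+\beta_j\xi_i)^2\mid\mathcal F_{i-1}]$ is a fixed integrable function of $\mathcal W_{i-1}$. By Birkhoff, applied up to $\lfloor nt_j\rfloor$ and up to $\lfloor nt_{j-1}\rfloor$,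
$$\sum_i\mathbb E[D_{n,i}^2\mid\mathcal F_{i-1}]\to\sum_j(t_j-t_{j-1})\,\mathbb E(\alpha_j\Delta_1+\beta_j\xi_1)^2\quad\text{a.s.}$$
By stationarity, for each $\varepsilon>0$ the Lindeberg sum $\sum_i\mathbb E[D_{n,i}^2;|D_{n,i}|>\varepsilon]$ is bounded by a constant (depending on the $t_j$) times $\sum_j\mathbb E[(\alpha_j\Delta_1+\beta_j\xi_1)^2;|\alpha_j\Delta_1+\beta_j\xi_1|>\varepsilon\sqrt n]\to0$. The martingale central limit theorem and the Cramér–Wold device give joint convergence of the increments of both sums over the intervals $(t_{j-1},t_j]$ to those of $(B,W)$; this is convergence of the finite-dimensional distributions of the pair. By Donsker's theorem the process $X_{\lfloor n\cdot\rfloor}/\sqrt n$ is tight with continuous limits, so any finite vector of partial sums of $\Delta$ converges jointly with this whole process, the limit being identified by the finite-dimensional distributions. In particular $(Y_n-pn)/\sqrt n\to\mathcal N(0,\kappa)$.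

**Step 4: the range.** We add $cM$. For fixed $t$, Lemma 9 gives $R_{\lfloor nt\rfloor}=Y_{\lfloor nt\rfloor}+cM_{\lfloor nt\rfloor}+o_{L^2}(\sqrt n)$, and $M_{\lfloor nt\rfloor}/\sqrt n$ is a functional of the rescaled path of $X$ that is continuous at continuous paths. So $(R_{\lfloor nt\rfloor}-pnt)/\sqrt n$ converges, in finite-dimensional distributions, to
$$B_t-c\min_{s\le t}W_s=\frac c2\Big(W_t-2\min_{s\le t}W_s\Big)+\sqrt{\kappa-\tfrac{c^2}4}\;W_t'.$$
By Pitman's theorem (applied to $-W$), $\varrho_t=W_t-2\min_{s\le t}W_s$ is a 3-dimensional Bessel process from $0$; it is independent of $W'$.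

**Step 5: centering, variance, and non-Gaussianity.** Lemma 9 gives $\mathbb ER_n=pn+c\sqrt{2n/\pi}+o(\sqrt n)$, and $\frac c2\mathbb E\varrho_1=\frac c2\cdot2\sqrt{2/\pi}=c\sqrt{2/\pi}$. So $(R_n-\mathbb ER_n)/\sqrt n$ converges in law to $\frac c2(\varrho_1-\mathbb E\varrho_1)+\sqrt{\kappa-c^2/4}\;W_1'$. As $\mathbb E\varrho_1^2=3$, $\mathrm{Var}(\varrho_1)=3-\frac8\pi$, and the variance of the limit is
$$\kappa-\frac{c^2}4+\frac{c^2}4\Big(3-\frac8\pi\Big)=\kappa-c^2\Big(\frac2\pi-\frac12\Big)=\kappa'.$$
If the limit were Gaussian, Cramér's decomposition theorem would force each independent summand to be Gaussian. As $c>0$, this would make the nondegenerate variable $\varrho_1\ge0$ Gaussian, which is false. $\blacksquare$
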